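# Spectra of the Multiplicative Diophantine Exponents

## Integer multiples of numbers near 1/2 and 1/3

Write $\|u\|$ for the distance from a real number $u$ to the nearest integer. Take $\theta=0.5001=\frac12+10^{-4}$ and ask how small $\|x\theta\|$ can be for $1\le x\le T$.

For $x=1$ we get $0.4999$, and for $x=2$ we get $0.0002$. After that nothing better happens for a long time. If $x\le 4998$ is even, then $\|x\theta\|=10^{-4}x\ge 0.0002$. If $x\le 4997$ is odd, then $\|x\theta\|=\frac12-10^{-4}x\ge 0.0003$. The first improvement is at $x=4999$, where $4999\,\theta=2499.9999$. So the minimum over $1\le x\le T$ stays equal to $0.0002$ for all $2\le T\le 4998$. At $T=2$ this is about $T^{-12}$, which is spectacular. At $T=4998$ it is $0.9996\cdot T^{-1}$, which is what the pigeonhole principle gives for any number. The record is excellent at the left end of the plateau and ordinary at its right end.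

Now take two numbers, $\theta_1=\frac12+10^{-4}$ and $\theta_2=\frac13+10^{-4}$, and measure $x$ by the product $\|x\theta_1\|\,\|x\theta_2\|$. The multiplier $x=6$ gives $6\theta_1=3+0.0006$ and $6\theta_2=2+0.0006$, so the product is $3.6\cdot10^{-7}$. At $T=4998$ the best product is therefore still at most $3.6\cdot 10^{-7}$, and
$$\frac{-\log(3.6\cdot 10^{-7})}{\log 4998}\approx 1.74 .$$
With two numbers the right end of the plateau can be much better than $T^{-1}$.

Both numbers are rational, so the example says nothing about $T\to\infty$. But it suggests questions. Let the best product over multipliers of size at most $T$ be $T^{-g(T)}$. Which values can $\limsup g(T)$ take, and which values can $\liminf g(T)$ take? Can the $\liminf$ be exactly $1.74$, that is, can good approximations be available at *every* scale with a prescribed quality? And what happens for systems of several linear forms in several integer variables?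

## The exponents and the theorem

Let $n,m$ be positive integers. For $\vec z\in\mathbb R^k$ put
$$\Pi(\vec z)=\prod_{i\le k}|z_i|^{1/k},\qquad \Pi'(\vec z)=\prod_{i\le k}\max(1,|z_i|)^{1/k}.$$
For a real $n\times m$ matrix $\Theta=(\theta_{ij})$ consider
$$\Pi'(x)\le t,\qquad \Pi(\Theta x-y)\le t^{-\gamma},\qquad (x,y)\in\mathbb Z^m\oplus\mathbb Z^n. \tag{1}$$

**Definition.** The *multiplicative Diophantine exponent* $\omega_\times(\Theta)$ is the supremum of the real $\gamma$ for which there are arbitrarily large $t$ such that (1) has a solution with $x\ne0$. The *uniform multiplicative Diophantine exponent* $\hat\omega_\times(\Theta)$ is the supremum of the real $\gamma$ such that (1) has a solution with $x\neq 0$ for every sufficiently large $t$.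

The maximum with $1$ in $\Pi'$ prevents a zero coordinate of $x$ from making the size of $x$ vanish. For $x\in\mathbb Z^m$ we write
$$P(x)=\prod_{j}\max(1,|x_j|)=\Pi'(x)^m,$$
a positive integer. For instance $P(0,3)=3$ and $P(-2,5)=10$.

**Definition.** Let $\Theta_i$ be the $i$-th row of $\Theta$. We call $\Theta$ *nondegenerate* if $\Theta_ix\notin\mathbb Z$ for all $i$ and all $x\in\mathbb Z^m\setminus\{0\}$.

For $m=1$ this says that all entries are irrational. For $(n,m)=(1,2)$, the matrix $(\sqrt2,\sqrt3)$ is nondegenerate because $1,\sqrt2,\sqrt3$ are linearly independent over $\mathbb Q$, while $(\sqrt2,2\sqrt2)$ is degenerate: $x=(2,-1)$ gives $0$.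

By Minkowski's convex body theorem, $\omega_\times(\Theta)\ge\hat\omega_\times(\Theta)\ge m/n$ always (the proof is in the next section). By a theorem of Wang and Yu, $\omega_\times(\Theta)=m/n$, hence also $\hat\omega_\times(\Theta)=m/n$, for Lebesgue-almost every $\Theta$. The problem, taken from Oleg N. German, "On triviality of uniform Diophantine exponents of lattices", arXiv:2303.16808 (2023), is to describe the *spectra*: for given $n,m$, the sets of values, possibly including $+\infty$, taken by $\omega_\times$ and by $\hat\omega_\times$.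

**Theorem 1.**
* For all $n,m$, the spectrum of $\omega_\times$ is $[m/n,+\infty]$.
* If $(n,m)\ne(1,1)$, the spectrum of $\hat\omega_\times$ is $[m/n,+\infty]$. If $n=m=1$, it is $\{1,+\infty\}$.

**Theorem 2.**
1. For all $n,m$ and every $\beta\in[m/n,\infty]$, the set of nondegenerate $\Theta$ with $\omega_\times(\Theta)=\beta$ and $\hat\omega_\times(\Theta)=m/n$ is dense in $\mathbb R^{nm}$.
2. If $nm\ge2$, then for every $\beta\in[m/n,\infty]$ the set of nondegenerate $\Theta$ with $\omega_\times(\Theta)=\infty$ and $\hat\omega_\times(\Theta)=\beta$ is dense in $\mathbb R^{nm}$.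
3. For all $n,m$, the set of $\Theta$ with $\omega_\times(\Theta)=\infty$ and $\hat\omega_\times(\Theta)=m/n$ is residual (it contains a dense $G_\delta$).

Theorem 1 follows from Theorem 2: part 1 realizes every value in $[m/n,\infty]$ for $\omega_\times$, part 2 does it for $\hat\omega_\times$ when $nm\ge2$, and the bound $\omega_\times\ge\hat\omega_\times\ge m/n$ excludes everything else. The case $n=m=1$ of $\hat\omega_\times$ is settled below, in the section on one number. In particular all values in Theorem 1 are attained by nondegenerate matrices, except $\hat\omega_\times=\infty$ for $n=m=1$, which is attained exactly at rational $\theta$. The full joint spectrum of $(\omega_\times,\hat\omega_\times)$ is not determined here.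

## The minimum function $F_\Theta$

This section replaces the system (1) by one monotone function. Put
$$\psi_\Theta(x)=\prod_{i=1}^n\|\Theta_ix\|=\min_{y\in\mathbb Z^n}\Pi(\Theta x-y)^n,\qquad F_\Theta(T)=\min\{\psi_\Theta(x):x\in\mathbb Z^m\setminus\{0\},\ P(x)\le T\}\quad(T\ge1).$$
The set of $x$ with $P(x)\le T$ is finite, so the minimum exists. Since $\|\cdot\|\le\frac12$, we have $F_\Theta\le2^{-n}$. The function $F_\Theta$ is nonincreasing, and $F_\Theta(T)=F_\Theta(\lfloor T\rfloor)$ because $P$ has integer values. For fixed $T$, $F_\Theta(T)$ is a minimum of finitely many continuous functions of $\Theta$, so it is continuous in $\Theta$.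

Let $t>1$ and $T=t^m$. The first inequality in (1) says $P(x)\le T$, and the second, raised to the power $n$, says $\Pi(\Theta x-y)^n\le t^{-n\gamma}=T^{-n\gamma/m}$. So (1) has a solution with $x\ne0$ if and only if $F_\Theta(T)\le T^{-n\gamma/m}$, that is,
$$\frac{n\gamma}m\le g(T):=\frac{-\log F_\Theta(T)}{\log T}\qquad(\text{with }g(T)=+\infty\text{ if }F_\Theta(T)=0).$$
Hence $\omega_\times=\frac mn\limsup_{T\to\infty} g(T)$ and $\hat\omega_\times=\frac mn\liminf_{T\to\infty} g(T)$. For $2\le k\le T<k+1$ we have $g(T)=g(k)\frac{\log k}{\log T}$, and $\log(k+1)/\log k\to1$, so the limits may be taken along integers. With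
$$\alpha(\Theta)=\limsup_{k\to\infty}\frac{-\log F_\Theta(k)}{\log k},\qquad\hat\alpha(\Theta)=\liminf_{k\to\infty}\frac{-\log F_\Theta(k)}{\log k}$$
we get
$$\omega_\times(\Theta)=\tfrac mn\,\alpha(\Theta),\qquad\hat\omega_\times(\Theta)=\tfrac mn\,\hat\alpha(\Theta). \tag{2}$$

*The bound $\hat\alpha\ge1$.* Let $T>1$. Minkowski's theorem on linear forms, applied to the $n+m$ inequalities $|x_j|\le T^{1/m}$, $|\Theta_ix-y_i|\le T^{-1/n}$ (determinant $\pm1$, product of the bounds $1$), gives a nonzero integer solution $(x,y)$. If $x$ were $0$, then $|y_i|\le T^{-1/n}<1$ would force $y=0$. So $x\ne0$, $P(x)\le T$ and $\psi_\Theta(x)\le T^{-1}$. Thus $F_\Theta(T)\le T^{-1}$, and $1\le\hat\alpha\le\alpha\le\infty$.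

If $\Theta$ is degenerate, then $F_\Theta(T)=0$ for all large $T$, and $\alpha=\hat\alpha=\infty$. If $\Theta$ is nondegenerate, then $F_\Theta(T)>0$ for all $T$.

## One number: the right end of every plateau

**Continued fractions.** For irrational $\theta=[a_0;a_1,a_2,\dots]$ the convergents $p_k/q_k$ are in lowest terms and satisfy $q_{k+1}=a_{k+1}q_k+q_{k-1}$ (with $q_0=1$, $q_{-1}=0$) and $|p_{k+1}/q_{k+1}-p_k/q_k|=\frac1{q_kq_{k+1}}$. Any integer $a_0$ and positive integers $a_1,a_2,\dots$ define an irrational number. For $k\ge1$,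
$$\frac1{2q_{k+1}}<\|q_k\theta\|=|q_k\theta-p_k|<\frac1{q_{k+1}}, \tag{3}$$
$$\|x\theta\|\ge\|q_k\theta\|\qquad\text{for }1\le x<q_{k+1}. \tag{4}$$
Any convergent with denominator at least $2$ has index $k\ge1$, so (3) and (4) apply to it.

"After an arbitrary finite prefix" will always mean this. Given an open interval $U$, pick an irrational $\theta^0\in U$. Every irrational $\theta$ sharing the partial quotients $a_0,\dots,a_k$ with $\theta^0$ satisfies $|\theta-\theta^0|<2/q_k^2$, since both lie within $1/q_k^2$ of $p_k/q_k$. For large $k$ this puts $\theta$ in $U$. So a construction that can start after an arbitrary, arbitrarily long prefix produces a dense set of numbers.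

**Proposition 3.** For each $\mu\in[1,\infty]$ the set of irrational $\theta$ with $\alpha(\theta)=\mu$ and $\hat\alpha(\theta)=1$ is dense in $\mathbb R$. Every irrational $\theta$ has $\hat\alpha(\theta)=1$, and every rational $\theta$ has $\alpha(\theta)=\hat\alpha(\theta)=\infty$.

*Proof.* The rational case is the degenerate case. Let $\theta$ be irrational. By (4), $F_\theta(T)=\|q_k\theta\|$ for $q_k\le T<q_{k+1}$ and $k\ge1$. At the right end $T=q_{k+1}-1$, (3) gives $F_\theta(T)>\frac1{2q_{k+1}}=\frac1{2(T+1)}$. Hence $\hat\alpha\le1$, so $\hat\alpha=1$. On each plateau the quotient $-\log F_\theta(T)/\log T$ is largest at $T=q_k$, where it lies between $\log q_{k+1}/\log q_k$ and $\log(2q_{k+1})/\log q_k$. Hence $\alpha=\limsup\log q_{k+1}/\log q_k$.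

After an arbitrary prefix, choose $a_{k+1}=\lceil q_k^{\mu-1}\rceil$ if $\mu<\infty$, and $a_{k+1}=q_k^k$ if $\mu=\infty$. In the first case
$$q_k^\mu\le q_{k+1}\le(q_k^{\mu-1}+1)q_k+q_k\le3q_k^\mu,$$
so $\alpha=\mu$. In the second case $q_{k+1}\ge q_k^k$, so $\alpha=\infty$. $\blacksquare$

With (2), this settles everything about $n=m=1$ in Theorems 1 and 2(1). For example, $\sqrt2$ has all $a_k=2$ for $k\ge1$, so $q_{k+1}\le3q_k$ and $\alpha(\sqrt2)=\hat\alpha(\sqrt2)=1$.

## Generic columns and rows do not change the exponents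

We want to go from small matrices to all sizes by filling in the remaining entries at random.

**Proposition 4.** Let $\Theta'$ be a nondegenerate $n'\times m'$ matrix, $n'\le n$, $m'\le m$. For almost every completion of $\Theta'$ (as upper left block) to an $n\times m$ matrix $\Theta$, the matrix $\Theta$ is nondegenerate, and $\alpha(\Theta)=\alpha(\Theta')$, $\hat\alpha(\Theta)=\hat\alpha(\Theta')$.

The set of good completions is Borel: each $F_\Theta(k)$ is continuous in $\Theta$, and the degenerate matrices form a countable union of closed sets $\{\Theta_ix=y_i\}$. By Fubini's theorem we may first add columns to get an $n'\times m$ matrix and then add rows. Countably many unit cubes cover the space of new entries, so in each step we may take the new entries independent and uniform in some unit intervals, and "almost every" becomes "almost surely" (a.s.).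

**Step 1: a tail bound for products.** The purpose is to control how often a product of independent distances is small. Let $0<\kappa<1$. For $u$ uniform mod $1$, $E\|u\|^{-(1-\kappa)}=2\int_0^{1/2}v^{-(1-\kappa)}\,dv<\infty$. For independent uniform $u_1,\dots,u_r$ the expectation of the product is the product of the expectations, so Markov's inequality applied to $\prod\|u_i\|^{-(1-\kappa)}$ gives
$$\Pr\Big(\prod_{i\le r}\|u_i\|\le\delta\Big)\le C_{r,\kappa}\,\delta^{1-\kappa}\qquad(\delta>0). \tag{5}$$

**Step 2: columns** ($n=n'$, $m>m'$). Here the new vectors $x$ compete with the old ones, and we show that they never do better than $T^{-1-\varepsilon}$. Put $x''=(x_{m'+1},\dots,x_m)$. If $x''\ne0$, then $\Theta_ix$ contains a term $\theta_{ij}x_j$ with $x_j\ne0$ and $\theta_{ij}$ uniform in a unit interval. This term is uniform mod $1$, and it stays so after adding independent quantities. The rows are independent. So for fixed $x$ with $x''\neq0$ the numbers $\Theta_ix$ mod $1$ ($1\le i\le n$) are independent and uniform. There are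 countably many $x$, so a.s. none of these numbers is $0$ mod $1$. For $x''=0$ nondegeneracy of $\Theta'$ applies, and so $\Theta$ is a.s. nondegenerate.

Let $\varepsilon>0$ and choose $\kappa\in(0,1)$ with $(1+\varepsilon)(1-\kappa)=1+\varepsilon/2$. By (5),
$$\Pr\big(\psi_\Theta(x)\le P(x)^{-1-\varepsilon}\big)\le C\,P(x)^{-1-\varepsilon/2}\quad(x''\ne0),\qquad\sum_{x\in\mathbb Z^m}P(x)^{-1-\varepsilon/2}=\Big(\sum_{u\in\mathbb Z}\max(1,|u|)^{-1-\varepsilon/2}\Big)^m<\infty.$$
By Borel–Cantelli, a.s. only finitely many $x$ with $x''\neq0$ satisfy $\psi_\Theta(x)\le P(x)^{-1-\varepsilon}$, and for these $\psi_\Theta(x)>0$. So a.s. there is $c>0$ with $\psi_\Theta(x)\ge cP(x)^{-1-\varepsilon}$ whenever $x''\ne0$. Vectors with $x''=0$ reproduce $\Theta'$. Therefore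
$$\min\big(F_{\Theta'}(T),\,cT^{-1-\varepsilon}\big)\le F_\Theta(T)\le F_{\Theta'}(T).$$
Taking logarithms, $\alpha(\Theta')\le\alpha(\Theta)\le\max(\alpha(\Theta'),1+\varepsilon)$, and likewise for $\hat\alpha$, since $v\mapsto\max(v,1+\varepsilon)$ is continuous and monotone. As $\alpha(\Theta'),\hat\alpha(\Theta')\ge1$, letting $\varepsilon\to0$ along a sequence gives equality.

**Step 3: rows, and why the plain union bound is not enough** ($m=m'$, $n>n'=:s$). For $x\ne0$ the numbers $\Theta_ix$ mod $1$ ($i>s$) are independent and uniform, so the new rows a.s. cause no degeneracy. Each new row multiplies $\psi$ by a factor at most $\frac12$, so $F_\Theta\le F_{\Theta'}$ and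
$$\alpha(\Theta)\ge\alpha(\Theta'),\qquad\hat\alpha(\Theta)\ge\hat\alpha(\Theta').$$
For the opposite inequalities let $F=F_{\Theta'}(T)$ and let $E_T$ be the event that $\psi_\Theta(x)<F\,T^{-\varepsilon}$ for some $x\ne0$ with $P(x)\le T$. For one $x$ this requires $\prod_{i>s}\|\Theta_ix\|<T^{-\varepsilon}F/\psi_{\Theta'}(x)$, so (5) gives
$$\Pr(E_T)\ll T^{-\varepsilon(1-\kappa)}\sum_{x\ne0,\,P(x)\le T}\Big(\frac F{\psi_{\Theta'}(x)}\Big)^{1-\kappa}. \tag{6}$$
The obvious move is to use $F/\psi_{\Theta'}(x)\le1$ in each term. But there are at least $\lfloor T\rfloor$ terms, and the resulting bound, of order at least $T^{1-\varepsilon(1-\kappa)}$, says nothing. What saves us is that few $x$ can have $\psi_{\Theta'}(x)$ close to the minimum: if two of them agree too closely, their difference beats the minimum. The next lemma makes this precise.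

**Lemma 5.** If $\Theta'$ is a nondegenerate $s\times m$ matrix, $T\ge1$ and $F=F_{\Theta'}(T)$, then
$$\sum_{x\ne0,\,P(x)\le T}\frac F{\psi_{\Theta'}(x)}\le2\,(2\log_2T+3)^m\,(2\log_2(1/F))^s .$$

*Proof.* First we cut into boxes inside which differences remain admissible. For each $j$ prescribe either $x_j=0$, or the sign of $x_j$ together with the integer $e\ge0$ such that $2^e\le|x_j|<2^{e+1}$. Since $|x_j|\le T$, there are at most $2(\lfloor\log_2T\rfloor+1)+1\le2\log_2T+3$ options per coordinate, hence at most $(2\log_2T+3)^m$ boxes. If $x,x'$ lie in one box and $z=x-x'$, then for each $j$ either $z_j=0$ or $|z_j|<2^e\le|x_j|$. So $P(z)\le P(x)\le T$.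

Next we cut each box by the sizes of the forms. Let $u_i(x)\in[-\frac12,\frac12]$ be $\Theta'_ix$ minus a nearest integer; it is nonzero. Prescribe the sign of $u_i$ and the integer $f_i\ge1$ with $2^{-f_i-1}<|u_i|\le2^{-f_i}$. Since $|u_i|\ge\psi_{\Theta'}(x)\ge F$, we have $f_i\le\log_2(1/F)$. So each box is cut into at most $(2\log_2(1/F))^s$ classes.

It remains to show that each class contributes at most $2$. Consider a class with $M\ge2$ points. The values $u_1$ lie in an interval of length $2^{-f_1-1}$. Divide it into $M-1$ equal parts. Two distinct points $x,x'$ of the class fall into the same part, so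
$$|u_1(x)-u_1(x')|\le\frac{2^{-f_1-1}}{M-1},\qquad|u_i(x)-u_i(x')|\le2^{-f_i-1}\quad(i\ge2).$$
As $\|\Theta'_i(x-x')\|\le|u_i(x)-u_i(x')|$, and $x-x'\ne0$ has $P(x-x')\le T$, we get $F\le\psi_{\Theta'}(x-x')\le2^{-\sum(f_i+1)}/(M-1)$. On the class $1/\psi_{\Theta'}<2^{\sum(f_i+1)}$, so its contribution is at most $FM\,2^{\sum(f_i+1)}\le M/(M-1)\le2$. A class with $M=1$ contributes at most $1$. $\blacksquare$

**Step 4: the probability of $E_T$.** We now bound (6), assuming $F_{\Theta'}(T)\ge T^{-A}$ for some fixed $A$, with $0<\varepsilon\le1$, $\kappa=\varepsilon/8$ and $T\ge2$. Constants may depend on everything except $T$. By Hölder, $\sum_xv_x^{1-\kappa}\le(\sum_xv_x)^{1-\kappa}N^\kappa$, where $N=\#\{x:P(x)\le T\}\le\sum_x(T/P(x))^2\ll T^2$. By Lemma 5 and $\log_2(1/F)\le A\log_2T$, the sum of $v_x=F/\psi_{\Theta'}(x)$ is $\ll(1+\log T)^{m+s}$. Since $-\varepsilon(1-\kappa)+2\kappa\le-\varepsilon+3\kappa=-\frac58\varepsilon$,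
$$\Pr(E_T)\ll T^{-\varepsilon(1-\kappa)+2\kappa}(1+\log T)^{m+s}\ll T^{-\varepsilon/2}. \tag{7}$$

**Step 5: end of the row step.** We apply (7) along sequences sparse enough for Borel–Cantelli. If $\hat\alpha(\Theta')=\infty$ or $\alpha(\Theta')=\infty$, the corresponding equality follows from $F_\Theta\le F_{\Theta'}$.

If $\hat\alpha(\Theta')<\infty$, choose integers $T_l\ge2^l$ with $-\log F_{\Theta'}(T_l)/\log T_l\to\hat\alpha(\Theta')$. For large $l$ we have $F_{\Theta'}(T_l)\ge T_l^{-A}$ with $A=\hat\alpha(\Theta')+1$. Since $\sum_lT_l^{-\varepsilon/2}<\infty$, a.s. $F_\Theta(T_l)\ge F_{\Theta'}(T_l)T_l^{-\varepsilon}$ for all large $l$, so $\hat\alpha(\Theta)\le\hat\alpha(\Theta')+\varepsilon$.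

If $\alpha(\Theta')<\infty$, then $F_{\Theta'}(T)\ge T^{-A}$ for all large $T$ with $A=\alpha(\Theta')+1$. Apply (7) to $T=2^k$: a.s. $F_\Theta(2^k)\ge F_{\Theta'}(2^k)2^{-k\varepsilon}$ for all large $k$. Fix $\varepsilon'>0$. For $2^k\le T<2^{k+1}$ and $k$ large, monotonicity gives $F_\Theta(T)\ge F_\Theta(2^{k+1})\ge2^{-(k+1)(\alpha(\Theta')+\varepsilon'+\varepsilon)}$. So $-\log F_\Theta(T)/\log T\le\frac{k+1}k(\alpha(\Theta')+\varepsilon'+\varepsilon)$, and $\alpha(\Theta)\le\alpha(\Theta')+\varepsilon$.

Let $\varepsilon\to0$ along a sequence. $\blacksquare$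

**Density.** Suppose a set of nondegenerate $n'\times m'$ blocks is dense in $\mathbb R^{n'm'}$. An open box of $\mathbb R^{nm}$ is a product $U\times V$ of a box for the block and a box for the other entries. Pick a block of the set in $U$; almost every choice of the other entries in $V$ is good. So the good completions are dense.

**Proof of Theorem 2(1), and of Theorem 2(2) for $\beta=m/n$.** Let $\beta\in[m/n,\infty]$ and $\mu=n\beta/m\in[1,\infty]$. Complete the irrational $1\times1$ blocks of Proposition 3. By Proposition 4 we get a dense set of nondegenerate $\Theta$ with $\alpha=\mu$, $\hat\alpha=1$, which is Theorem 2(1) by (2). The choice $\mu=\infty$ gives Theorem 2(2) for $\beta=m/n$. $\blacksquare$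

This is as far as $1\times1$ blocks can take us. A nondegenerate $1\times1$ block has $\hat\alpha=1$, and generic completion keeps this value. To get $\hat\alpha>1$ we need blocks with at least two entries, and these entries must be coordinated: a generic partner for any irrational number gives $\hat\alpha=1$ again. Here is what remains to be built.

**Proposition 6.** For $(n,m)=(2,1)$ and for $(n,m)=(1,2)$, and for every $a\in(1,\infty]$, the set of nondegenerate $\Theta$ with $\alpha(\Theta)=\infty$ and $\hat\alpha(\Theta)=a$ is dense in $\mathbb R^2$.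

**Proof of Theorem 2(2) from Proposition 6.** Let $nm\ge2$, $\beta\in(m/n,\infty]$ and $a=n\beta/m\in(1,\infty]$. Either $n\ge2$ or $m\ge2$, so one of the two kinds of blocks fits into the upper left corner. Proposition 4 and the density argument give a dense set of nondegenerate $\Theta$ with $\alpha=\infty$, $\hat\alpha=a$. Now use (2). $\blacksquare$

## Two rows, one column: synchronized continued fractions

Here $\psi_\Theta(x)=\|\theta_1x\|\,\|\theta_2x\|$ and $P(x)=|x|$ for $x\neq0$. The opening example shows what to do. Let $q$ and $Q$ be denominators of convergents of $\theta_1$ and $\theta_2$, and let $q'$, $Q^+$ be the following denominators. If $q,Q$ are negligible against $q'$, then $x=qQ$ gives a product of about $\frac1{q'Q^+}$. To have exponent $a$ at the right end $T\approx q'$ we want $Q^+\approx q'^{\,a-1}$.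

There is one danger. If $a<2$, then $Q^+$ comes before $q'$. If the partial quotient of $\theta_2$ after $Q^+$ were again huge, $x=qQ^+$ would make $\|\theta_2x\|$ tiny while still $x<q'/2$, and the exponent at $T\approx q'$ would exceed $a$. So between $Q^+$ and $q'$ the number $\theta_2$ has to be as badly approximable as possible: we use partial quotients $1$ there.

**Step 1: the construction.** We specify both continued fractions. Put $\lambda_j=a-1$ if $a<\infty$, and $\lambda_j=j$ if $a=\infty$. Start with arbitrary finite prefixes whose last denominators are at least $2$. The index $j\ge1$ counts stages. At stage $j$ let $q_j\ge2$ and $Q_j\ge2$ be the last denominators constructed so far for $\theta_1$ and $\theta_2$.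

* Choose the next partial quotient of $\theta_1$ so large that the next denominator satisfies $q_{j+1}\ge(q_jQ_j)^j$ and $q_{j+1}>q_j$.
* Let the next partial quotient of $\theta_2$ be $\lceil q_{j+1}^{\lambda_j}\rceil$. If $Q_j^-$ is the denominator preceding $Q_j$, the next denominator is $Q_j^+=\lceil q_{j+1}^{\lambda_j}\rceil Q_j+Q_j^-$, and since $q_{j+1}^{\lambda_j}\ge1$,
$$q_{j+1}^{\lambda_j}\le Q_j^+\le3Q_j\,q_{j+1}^{\lambda_j}. \tag{8}$$
* Append partial quotients $1$ to $\theta_2$ (possibly none) until the denominator is at least $q_{j+1}$ for the first time. Call it $Q_{j+1}$; thus $Q_{j+1}\ge\max(q_{j+1},Q_j^+)$.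

So $q_j,q_{j+1}$ are consecutive for $\theta_1$, and $Q_j,Q_j^+$ are consecutive for $\theta_2$. Both numbers are irrational, so $\Theta$ is nondegenerate. We use repeatedly that $q_jQ_j\le q_{j+1}^{1/j}$.

**Step 2: $\hat\alpha\ge a$ and $\alpha=\infty$.** We exhibit a good $x$ at every scale.

If $q_jQ_j\le T<q_{j+1}$, take $x=q_jQ_j$. By (3), $\|\theta_1x\|\le Q_j/q_{j+1}$ and $\|\theta_2x\|\le q_j/Q_j^+$, so with (8)
$$F(T)\le\frac{q_jQ_j}{q_{j+1}Q_j^+}\le q_{j+1}^{-1-\lambda_j+1/j}\le T^{-1-\lambda_j+1/j},$$
where the last step uses $T<q_{j+1}$ and $-1-\lambda_j+1/j\le0$.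

If $q_{j+1}\le T<q_{j+1}Q_{j+1}$, take $x=q_{j+1}$. Then
$$F(T)\le\|q_{j+1}\theta_1\|\le\frac1{q_{j+2}}\le(q_{j+1}Q_{j+1})^{-(j+1)}\le T^{-(j+1)}.$$
Since $q_{j+1}\ge q_jQ_j$, these ranges follow one another without gaps and cover all $T\ge q_1Q_1$. Hence $\hat\alpha\ge\liminf_j\min(1+\lambda_j-\frac1j,\,j+1)=a$ (including $a=\infty$), and the second estimate gives $\alpha=\infty$.

**Step 3: $\hat\alpha\le a$ for $a<\infty$.** We show that nothing much better than $q_{j+1}^{-a}$ exists up to $T_j=\lfloor q_{j+1}/2\rfloor$. Let $\lambda=a-1$ and $1\le x\le T_j$.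

First, $\theta_1$. Write $\theta_1=p_j/q_j+\sigma$, where $\frac1{2q_jq_{j+1}}<|\sigma|<\frac1{q_jq_{j+1}}$ by (3). Then $x|\sigma|\le\frac1{2q_j}\leq\frac12$. If $q_j\nmid x$, then $\|\theta_1x\|\ge\frac1{q_j}-x|\sigma|\ge\frac1{2q_j}$. If $q_j\mid x$, then $\|\theta_1x\|=x|\sigma|$. Since $x\le q_{j+1}$, in both cases
$$\|\theta_1x\|\ge\frac x{2q_jq_{j+1}}.$$

Second, $\theta_2$. If $x<Q_j^+$, then $\|\theta_2x\|\ge\|\theta_2Q_j\|\ge\frac1{2Q_j^+}$ by (4) and (3), and with (8)
$$\psi(x)\ge\frac1{4q_jq_{j+1}Q_j^+}\ge\frac1{12\,q_jQ_j\,q_{j+1}^{1+\lambda}}\ge\tfrac1{12}\,q_{j+1}^{-1-\lambda-1/j}.$$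
If $x\ge Q_j^+$, then $Q_j^+\le x<q_{j+1}\le Q_{j+1}$. So $x\in[D,D^+)$ for consecutive denominators $D,D^+$ of $\theta_2$ in the stretch of partial quotients $1$, and $D^+\le2D$. Hence $\|\theta_2x\|\ge\|\theta_2D\|\ge\frac1{2D^+}\ge\frac1{4D}\ge\frac1{4x}$. The factors $x$ cancel:
$$\psi(x)\ge\frac x{2q_jq_{j+1}}\cdot\frac1{4x}=\frac1{8q_jq_{j+1}}\ge\tfrac18\,q_{j+1}^{-1-1/j}.$$
As $a=1+\lambda>1$, in all cases $F(T_j)\ge\frac1{12}q_{j+1}^{-a-1/j}$. Since $\log T_j/\log q_{j+1}\to1$, this gives $\hat\alpha\le a$.

The prefixes were arbitrary, so such $\Theta$ are dense. This proves Proposition 6 for $(n,m)=(2,1)$. $\blacksquare$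

## One row, two columns: two small values and their integer combinations

Now $\psi_\Theta(x)=\|\theta_1x_1+\theta_2x_2\|$ and $P(x)=\max(1,|x_1|)\max(1,|x_2|)$. Let $p/q$ be a convergent of $\theta_1$, let $q'$ be the next denominator, and let $R=P/Q$ be a rational near $\theta_2$, with $q,Q$ tiny compared with $q'$. If $|\theta_2-R|$ is between $\delta$ and $2\delta$, where $\delta=q'^{-\lambda}$, then
$$s_1=q\theta_1-p,\qquad s_2=Q\theta_2-P$$
have sizes about $q'^{-1}$ and $q'^{-\lambda}$, and they are the values of the form at $(q,0)$ and $(0,Q)$ modulo $1$.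

The first thing to try is $\lambda=a$: then $(0,Q)$ gives $F(T)\lesssim q'^{-a}$ for all $Q\le T<q'$. This does make $\hat\alpha\ge a$. But for $a<2$ it makes $\hat\alpha$ too large, because integer combinations $cs_1+bs_2$ can be much smaller than both. For example, $s_1=0.01$ and $s_2=0.0314$ give $7s_2-22s_1=-0.0002$. In general, Dirichlet's theorem with $b\le B$ makes $|cs_1+bs_2|$ at most about $\frac1{q'B}$, while $P\approx|bc|\lesssim B+q'\delta B^2$. At $T\approx q'$ and $\lambda<2$ the best $B$ is about $\delta^{-1/2}=q'^{\lambda/2}$, which gives the value $q'^{-1-\lambda/2}$. The computation in Step 6 makes this rigorous for any $\lambda\in(0,2)$; with $\lambda=a<2$ it would give $\hat\alpha\ge1+a/2>a$. (For $a=\frac32$ we would land at $\frac74$ or above.)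

So the exponents forced at the right end are $\lambda$ and $1+\lambda/2$, and we should choose $\lambda$ with $\max(\lambda,1+\lambda/2)=a$: that is $\lambda=2(a-1)$ for $a<2$ and $\lambda=a$ for $a\ge2$. It then remains to find $\theta_2$ for which *no other* integer vector does better. We do not know such $\theta_2$ explicitly; we find it by a measure estimate at each stage.

**Step 1: parameters.** Put $a_j=a$ if $a<\infty$, and $a_j=j+2$ if $a=\infty$. Put $\lambda_j=2(a_j-1)$ if $a_j<2$ and $\lambda_j=a_j$ if $a_j\ge2$. Then $\lambda_j>0$ and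
$$a_j>1,\qquad a_j\ge1+\lambda_j/2,\qquad a_j\ge\lambda_j. \tag{9}$$
Indeed, for $a_j<2$ the second relation is an equality and $2(a_j-1)\le a_j$; for $a_j\ge2$ we have $1+a_j/2\le a_j$. Let $\varepsilon_j=\frac1{j+2}<\frac12$.

**Step 2: the frame of the induction.** We fix what is known at stage $j$. The number $\theta_1$ is built by its continued fraction, after an arbitrary prefix ending with a convergent $p_1/q_1$, $q_1\ge2$; each stage adds one partial quotient, so the $p_j/q_j$ are consecutive convergents. The number $\theta_2$ is built through nested intervals. At stage $j$ we have the convergent $p_j/q_j$ and the previous denominator $q_{j-1}$ (for $j=1$, this means the predecessor of $q_1$), a rational $R_j=P_j/Q_j$ with $Q_j\ge1$, a bounded open interval $J_j\ni R_j$ (with $J_1$ and $R_1\in J_1$ arbitrary), and for $j\ge2$ a radius $\rho_j>0$. Write $q=q_j$, $Q=Q_j$, $a=a_j$, $\lambda=\lambda_j$, $\varepsilon=\varepsilon_j$. We shall choose the next partial quotient $A$ of $\theta_1$ large and put $q'=q_{j+1}=Aq+q_{j-1}$, $r'=p_{j+1}/q'$,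 so that $|r'-p_j/q|=\frac1{qq'}$. Put
$$\delta=q'^{-\lambda},\qquad I_j=(R_j+\delta,\,R_j+2\delta),\qquad T_j=\lfloor q'/2\rfloor,\qquad\eta=q'^{-a-\varepsilon}.$$

**Step 3: a good rational in $I_j$.** This step excludes all unexpectedly good vectors up to $T_j$.

**Lemma 7.** If $q'$ is large enough (given the data of stage $j$), there is a rational $R'\in I_j$ with $\|r'x_1+R'x_2\|>\eta$ for all $(x_1,x_2)\ne0$ with $P(x)\le T_j$.

*Proof.* Write $T=T_j$. For $q'$ large, $T\ge1$, $\eta<\frac14$, $\eta q'\le\frac12$ and $\delta\le1$. If $x_2=0$, then $1\le|x_1|\le T<q'$, and $r'=p_{j+1}/q'$ is in lowest terms, so $\|r'x_1\|\ge\frac1{q'}>\eta$ whatever $R'$ is.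

Let $x_2\ne0$. For given $(x_1,x_2,y)\in\mathbb Z^3$ the bad set $\{\rho:|r'x_1+\rho x_2-y|\le\eta\}$ is a closed interval of length $2\eta/|x_2|$. We bound the total length of those that meet $I_j$ and compare it with $|I_j|=\delta$. As $\rho$ runs through $I_j$, the number $r'x_1+\rho x_2$ runs through an interval of length $|x_2|\delta$. So for given $(x_1,x_2)$ at most $|x_2|\delta+2\eta+1$ integers $y$ occur.

*(a) $|x_2|\delta\ge\frac14$.* Here $2\eta+1<\frac32\le6|x_2|\delta$, so at most $9|x_2|\delta$ values $y$ occur, with total length at most $18\eta\delta$ for each $(x_1,x_2)$. For each $k\ge1$ at most $3$ integers $u$ have $\max(1,|u|)=k$, so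
$$\#\{x:P(x)\le T\}\le9\,\#\{(k,l):kl\le T\}\le9\sum_{k\le T}\frac Tk\le9T(1+\log T).$$
The total length is at most $18\eta\delta\cdot9T(1+\log T)\le162\,\eta\delta q'(1+\log q')$.

*(b) $|x_2|\delta<\frac14$.* Now $|x_2|\delta+2\eta+1<2$, so at most one $y$ occurs for given $(x_1,x_2)$. If it occurs, then some $\rho\in I_j$ has $|r'x_1+\rho x_2-y|\le\eta$, and since $|\rho-R_j|<2\delta$,
$$\|r'x_1+R_jx_2\|\le w:=2|x_2|\delta+\eta<\tfrac34. \tag{10}$$
Let $N(x_2)$ be the number of $x_1$ with $\max(1,|x_1|)\le T/|x_2|$ satisfying (10). We need two bounds for it. Trivially, as $T/|x_2|\ge1$,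
$$N(x_2)\le\frac{2T}{|x_2|}+1\le\frac{3T}{|x_2|}\le\frac{2q'}{|x_2|}.$$
For the other bound, let $x_1$ run through a residue class mod $q$, $x_1=x^0+ql$. Since $qr'=p_j\pm\frac1{q'}$, we have
$$r'x_1+R_jx_2\equiv c\pm\frac l{q'}\pmod1,\qquad c=r'x^0+R_jx_2 .$$
As $|x_1|\le q'/2$, the integer $l$ ranges over an interval of length at most $q'/q$. So the points $c\pm l/q'$ lie in an interval of length at most $\frac1q\le1$, and they are $\frac1{q'}$-spaced. This interval meets $[k-w,k+w]$ only for integers $k$ in an interval of length at most $1+2w<\frac52$, that is, for at most $3$ integers $k$. Each $[k-w,k+w]$ contains at most $2wq'+1$ of the points. Summing over the $q$ classes and using $2\eta q'\le1$,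
$$N(x_2)\le3q(2wq'+1)\le3q(4|x_2|\delta q'+2)\le12q(|x_2|\delta q'+1).$$
The two bounds together give
$$N(x_2)\le12qq'\min\Big(\frac1{|x_2|},\,\delta|x_2|\Big)+12q .$$
Hence the total length in case (b) is at most
$$2\sum_{1\le x\le T}\frac{2\eta}x\Big(12qq'\min\big(\tfrac1x,\delta x\big)+12q\Big)\le48\,\eta qq'\sum_{x\ge1}\min(x^{-2},\delta)+48\,\eta q(1+\log q').$$
In the last sum, the terms with $x\le\delta^{-1/2}$ contribute at most $\delta^{-1/2}\cdot\delta=\delta^{1/2}$. The terms with $x>X:=\delta^{-1/2}$ contribute at most $2\delta^{1/2}$, since with $x_0$ the least integer exceeding $X$ we have $\sum_{x\ge x_0}x^{-2}\le x_0^{-2}+x_0^{-1}\le2/x_0\le2/X$. So the total length in case (b) is at most $144\,\eta qq'\delta^{1/2}+48\,\eta q(1+\log q')$.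

*Comparison.* The total bad length divided by $|I_j|=\delta$ is at most
$$144\,q\,q'^{\,1+\lambda/2-a-\varepsilon}+48\,q\,(1+\log q')\,q'^{\,\lambda-a-\varepsilon}+162\,(1+\log q')\,q'^{\,1-a-\varepsilon}.$$
By (9) all three exponents of $q'$ are at most $-\varepsilon$, and $q$ is fixed, so this tends to $0$ as $q'\to\infty$. For $q'$ large the good part of $I_j$ is nonempty. It is $I_j$ minus finitely many closed intervals, hence open, so it contains a rational $R'$. $\blacksquare$

**Step 4: the choice of $A$ and the passage to the limit.** We now run the induction, keeping at each stage what Lemma 7 gave. Let $K=8qQ^2$. Choose $A$ so large that Lemma 7 applies and that: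

1. $q'\ge q^j$, $q'>q$, and (for $j\ge2$) $\frac1{qq'}<\rho_j$;
2. $\overline{I_j}\subset J_j$;
3. $K\le q'^{\varepsilon}$ and $K^a\le q'$; and, if $\lambda<1$, also $K^a\le q'^{(\lambda+\lambda^2)/2}$.

Condition 2 holds for large $q'$ because $J_j$ is open, contains $R_j$, and $\delta\to0$. Let $R_{j+1}=R'=P_{j+1}/Q_{j+1}$ be the rational of Lemma 7. Lemma 7 says $F_{(r',R_{j+1})}(T_j)>\eta$. By continuity of $\Theta\mapsto F_\Theta(T_j)$ we can choose $\rho_{j+1}>0$ and an open interval $J_{j+1}\ni R_{j+1}$ with $\overline{J_{j+1}}\subset I_j$ such that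
$$F_{(\theta_1,\theta_2)}(T_j)>q_{j+1}^{-a_j-\varepsilon_j}\quad\text{whenever}\quad\Big|\theta_1-\frac{p_{j+1}}{q_{j+1}}\Big|<\rho_{j+1},\ \theta_2\in J_{j+1}. \tag{11}$$
Let $\theta_1$ be the number with the resulting continued fraction. The closed intervals $\overline{J_j}$ are nested, and $|J_{j+1}|\le|I_j|=q_{j+1}^{-\lambda_j}\to0$, so $\bigcap_j\overline{J_j}$ is a single point $\theta_2$. Since $\overline{J_{j+1}}\subset I_j\subset J_j$, we have $\theta_2\in I_j\cap J_j$ for all $j$.

**Step 5: nondegeneracy, $\alpha=\infty$, and $\hat\alpha\le a$.** These come from (11). By (3) and condition 1 at stage $j+1$, $|\theta_1-p_{j+1}/q_{j+1}|<\frac1{q_{j+1}q_{j+2}}<\rho_{j+1}$, and $\theta_2\in J_{j+1}$. So (11) holds for $\Theta=(\theta_1,\theta_2)$ and every $j$. In particular $F_\Theta(T_j)>0$ for all $j$, hence $F_\Theta>0$ everywhere and $\Theta$ is nondegenerate. If $a<\infty$, then $F_\Theta(\lfloor q_{j+1}/2\rfloor)>q_{j+1}^{-a-\varepsilon_j}$ with $\varepsilon_j\to0$ gives $\hat\alpha(\Theta)\le a$. Finally $x=(q_j,0)$ gives $F_\Theta(q_j)\le\|q_j\theta_1\|<\frac1{q_{j+1}}\le q_j^{-j}$,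 so $\alpha(\Theta)=\infty$.

**Step 6: $\hat\alpha\ge a$.** We show that for every $j$
$$F_\Theta(T)\le T^{-a_j+\varepsilon_j}\qquad(q_j\le T<q_{j+1}). \tag{12}$$
These ranges cover all $T\ge q_1$, so (12) gives $\hat\alpha(\Theta)\ge\liminf_j(a_j-\varepsilon_j)=a$, including $a=\infty$. Drop $j$ as before, so that $q\le T<q'$. Let $s_1=q\theta_1-p_j$ and $s_2=Q\theta_2-P_j=Q(\theta_2-R_j)$. By (3) and $\theta_2\in I_j$,
$$\frac1{2q'}<|s_1|<\frac1{q'},\qquad Q\delta<|s_2|<2Q\delta.$$

*Case $a\ge2$ ($\lambda=a$).* If $T<Q$, take $x=(q,0)$. Since $Q\le K$ and $K^a\le q'$, we get $F(T)<\frac1{q'}\le Q^{-a}\le T^{-a}$. If $T\ge Q$, take $x=(0,Q)$. Since $2Q\le K\le q'^\varepsilon$, we get $F(T)\le2Qq'^{-a}\le q'^{-a+\varepsilon}\le T^{-a+\varepsilon}$.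

*Case $a<2$* ($\lambda=2(a-1)\in(0,2)$, $a=1+\lambda/2$).

(i) *$T<\max(K,K\delta q')$: one vector suffices.* Take $x=(q,0)$, so $F(T)<\frac1{q'}$. If $T<K$, then $T^a<K^a\le q'$. If $K\le T<K\delta q'=Kq'^{1-\lambda}$, then $\lambda<1$, and since $(1-\lambda)(1+\lambda/2)=1-(\lambda+\lambda^2)/2$,
$$T^a<K^aq'^{(1-\lambda)(1+\lambda/2)}=K^aq'^{\,1-(\lambda+\lambda^2)/2}\le q'$$
by condition 3. In both cases $F(T)\le T^{-a}$.

(ii) *$T\ge\max(K,K\delta q')$: combine the two vectors.* Let
$$B=\min\Big(\frac TK,\ \Big(\frac T{K\delta q'}\Big)^{1/2}\Big)\ge1.$$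
By Dirichlet's theorem there are integers $b,c$ with $1\le b\le B$ and $|c+bs_2/s_1|\le1/B$. Put $x=(qc,Qb)\ne0$. Modulo $1$ we have $\theta_1x_1+\theta_2x_2\equiv cs_1+bs_2$, so
$$\|\theta_1x_1+\theta_2x_2\|\le|cs_1+bs_2|\le\frac{|s_1|}B\le\frac1{q'B}.$$
To see that $x$ is admissible, note $|s_2/s_1|\le4Q\delta q'$, so $|c|\le B|s_2/s_1|+1\le4Q\delta q'B+1$. Hence
$$P(x)\le q\max(1,|c|)\cdot QB\le qQB(4Q\delta q'B+1)\le\tfrac K2\,(\delta q'B^2+B)\le\tfrac K2\Big(\frac TK+\frac TK\Big)=T,$$
where we used $4qQ^2=K/2$, $qQ\le K/2$ and the definition of $B$. Therefore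
$$F(T)\le\frac1{q'B}=\max\Big(\frac K{q'T},\ K^{1/2}q'^{-(1+\lambda)/2}\,T^{-1/2}\Big).$$
Recall $K\le q'^\varepsilon$, $\varepsilon<\frac12$ and $T<q'$. The first term is at most $q'^{-1+\varepsilon}T^{-1}\le T^{-2+\varepsilon}\le T^{-a+\varepsilon}$. The second is at most $q'^{-(1+\lambda)/2+\varepsilon}T^{-1/2}\le T^{-1-\lambda/2+\varepsilon}=T^{-a+\varepsilon}$. This proves (12).

So $\hat\alpha(\Theta)=a$ and $\alpha(\Theta)=\infty$. The prefix of $\theta_1$ and the interval $J_1\ni\theta_2$ were arbitrary, so such $\Theta$ are dense in $\mathbb R^2$. This proves Proposition 6 for $(n,m)=(1,2)$, and with it Theorem 2(2). $\blacksquare$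

## A residual set with exponents $\infty$ and $m/n$

Recall that a $G_\delta$ is a countable intersection of open sets, and that by Baire's theorem the intersection of two dense $G_\delta$ sets in $\mathbb R^{nm}$ is again a dense $G_\delta$. A simple instance of a residual set is the set of irrational numbers in $\mathbb R$. For Theorem 2(3) consider
$$\mathcal A=\bigcap_{N\ge1}\bigcup_{k\ge N}\{\Theta:F_\Theta(k)<k^{-N}\},\qquad\mathcal B=\bigcap_{N\ge1}\bigcup_{k\ge N}\{\Theta:F_\Theta(k)>k^{-1-1/N}\}.$$

**Step 1: what membership gives.** Both sets are $G_\delta$, because $\Theta\mapsto F_\Theta(k)$ is continuous. On $\mathcal A$ there are, for every $N$, integers $k\ge N$ with $F_\Theta(k)<k^{-N}$, so $\alpha=\infty$. On $\mathcal B$ there are, for every $N$, integers $k\ge N$ with $F_\Theta(k)>k^{-1-1/N}$, so $\hat\alpha\le1$, and hence $\hat\alpha=1$.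

**Step 2: density.** If all entries of the first row of $\Theta$ are rational and $d\geq 1$ is a common denominator, then $x=(d,0,\dots,0)$ gives $\psi_\Theta(x)=0$. So $F_\Theta(k)=0$ for all $k\ge d$ and $\Theta\in\mathcal A$. Such matrices are dense. Next, every $\Theta$ with $\hat\alpha(\Theta)=1$ lies in $\mathcal B$: otherwise, for some $N$, $F_\Theta(k)\le k^{-1-1/N}$ for all $k\ge N$, which forces $\hat\alpha\ge1+\frac1N$. By Theorem 2(1) (or by the theorem of Wang and Yu) the $\Theta$ with $\hat\alpha=1$ are dense.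

**Step 3: conclusion.** By Baire's theorem $\mathcal A\cap\mathcal B$ is a dense $G_\delta$. On it $\alpha=\infty$ and $\hat\alpha=1$, that is, $\omega_\times=\infty$ and $\hat\omega_\times=m/n$ by (2). This proves Theorem 2(3). $\blacksquare$
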